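\title{The fixed point property of real and complex flag manifolds}

\begin{abstract}
We prove that the real and complex flag manifolds $\mathbb FM(n_1,\dots,n_k)$ have the fixed point property when the $n_i$ are distinct and at most one of them is odd. Together with a necessary condition of Glover and Homer, this characterizes the flag manifolds with the fixed point property. We show that every self-map has nonzero Lefschetz number. The main step determines the possible forms of a graded endomorphism of the ring $H^*(\mathbb CM(n_1,\dots,n_k);\mathbb C)$; it lifts the endomorphism to the variety of ordered roots of the trinomials $T^n+uT+v$. The same result shows that quaternionic flag manifolds with distinct $n_i$ have the fixed point property.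
\end{abstract}

\section{Introduction}

A space $X$ has the \emph{fixed point property} if every continuous map $f\colon X\to X$ has a fixed point. Let $\mathbb F$ be $\mathbb R$, $\mathbb C$ or the skew field $\mathbb H$, and let $U_{\mathbb F}(n)$ be $O(n)$, $U(n)$ or $Sp(n)$ accordingly. For positive integers $n_1,\dots,n_k$ with sum $n$, the \emph{flag manifold}
\[
\mathbb FM(n_1,\dots,n_k)=\frac{U_{\mathbb F}(n)}{U_{\mathbb F}(n_1)\times\dots\times U_{\mathbb F}(n_k)}
\]
is the space of ordered orthogonal decompositions $\mathbb F^n=V_1\oplus\dots\oplus V_k$ with $\dim V_i=n_i$. It is a closed connected manifold. It carries the tautological bundles $\gamma_i$ with fiber $V_i$, and $\gamma_1\oplus\dots\oplus\gamma_k$ is trivial. For $k=2$ it is a Grassmannian, and $\mathbb FM(1,n-1)$ is the projective space $\mathbb FP^{n-1}$. Which flag manifolds have the fixed point property?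

A theorem of Glover and Homer gives a necessary condition: if $\mathbb FM(n_1,\dots,n_k)$ has the fixed point property, then the $n_i$ are distinct and, for $\mathbb F=\mathbb R$ or $\mathbb C$, at most one of them is odd. Both conditions can be seen from explicit maps. If $n_i=n_j$ with $i\ne j$, exchanging $V_i$ and $V_j$ has no fixed point, because $V_i\perp V_j$. For $\mathbb F=\mathbb R,\mathbb C$ put $a=\lfloor n/2\rfloor$ and
\begin{equation}\label{eq:tau}
\tau(z_1,\dots,z_n)=(-\bar z_2,\bar z_1,\dots,-\bar z_{2a},\bar z_{2a-1},\bar z_n),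
\end{equation}
where the last entry is present only for odd $n$ and the bar is trivial over $\mathbb R$. The map $\tau$ takes subspaces to subspaces and preserves dimension and orthogonality, so it acts on $\mathbb FM(n_1,\dots,n_k)$. In a fixed decomposition each $V_i$ is invariant under $\tau$, hence under the linear map $\tau^2=(-1)\oplus1$ of $\mathbb F^{2a}\oplus\mathbb F^{n-2a}$, so $V_i$ is the sum of its intersections with the two summands. On the first intersection $\tau^2=-1$, which makes it a complex vector space if $\mathbb F=\mathbb R$ and a quaternionic one if $\mathbb F=\mathbb C$; its dimension over $\mathbb F$ is even. So an odd-dimensional $V_i$ contains the last coordinate axis, and $\tau$ has no fixed point when two of the $n_i$ are odd.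

The conjecture posed in \cite{MPUW} is that these are the only obstructions: \emph{if the $n_i$ are distinct and at most one of them is odd, then $\mathbb FM(n_1,\dots,n_k)$ has the fixed point property for $\mathbb F=\mathbb R$ and $\mathbb F=\mathbb C$.}

The tool for such a statement is the Lefschetz fixed point theorem: if $X$ is a closed manifold and the \emph{Lefschetz number}
\[
L(f)=\sum_j(-1)^j\operatorname{tr}\bigl(f^*|H^j(X;\mathbb Q)\bigr)
\]
is nonzero, then $f$ has a fixed point. For $\mathbb CP^{n-1}$ the ring is $\mathbb Q[x]/(x^n)$, so $f^*x=\lambda x$ and $L(f)=1+\lambda+\dots+\lambda^{n-1}$, which has no real zero when $n$ is odd. If every self-map of a complex flag manifold acted on $H^{2j}$ by $\lambda^j$, then $L(f)$ would be the value at $\lambda$ of the Poincar\'e polynomial, and this value vanishes for real $\lambda$ only if $\lambda=-1$ and two of the $n_i$ are odd (Lemma~\ref{lem:trace}). This is the reason to expect the conjecture. The difficulty is that the cohomology ring has generators in many degrees, an endomorphism is not determined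 by its effect on $H^2$, and there are endomorphisms of quite different kinds. We find all of them that matter and prove the conjecture.

\begin{theorem}\label{thm:main}
Let $n_1,\dots,n_k$ be distinct positive integers, at most one of them odd. Then every continuous self-map of $\mathbb CM(n_1,\dots,n_k)$, and every continuous self-map of $\mathbb RM(n_1,\dots,n_k)$, has nonzero Lefschetz number. In particular both spaces have the fixed point property.
\end{theorem}

\begin{theorem}\label{thm:quat}
Let $n_1,\dots,n_k$ be distinct positive integers. Then every continuous self-map of $\mathbb HM(n_1,\dots,n_k)$ has nonzero Lefschetz number, so this space has the fixed point property.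
\end{theorem}

With the theorem of Glover and Homer we obtain the following.

\begin{corollary}
The manifold $\mathbb FM(n_1,\dots,n_k)$ has the fixed point property if and only if the $n_i$ are distinct and, for $\mathbb F=\mathbb R,\mathbb C$, at most one of them is odd.
\end{corollary}

One graded ring $A$ governs all three fields. Section~\ref{sec:ring} introduces it and states the result on its endomorphisms, Theorem~\ref{thm:endo}; Section~\ref{sec:complex} deduces the complex case at once. Sections~\ref{sec:example}--\ref{sec:impossible} prove Theorem~\ref{thm:endo}. Over $\mathbb R$ and $\mathbb H$ the ring $A$ may have endomorphisms of trace zero, and these must be excluded by additional structure: Euler classes on a finite covering in Section~\ref{sec:real}, a Steenrod operation in Section~\ref{sec:quat}. For $k=1$ the flag manifold is a point, so we assume $k\ge2$ throughout.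

\section{The ring $A$ and its endomorphisms}\label{sec:ring}

Let $n_1,\dots,n_k$ be positive integers, $k\ge2$, not necessarily distinct; put $n=\sum n_i$ and $b=\max n_i$. Split $\{1,\dots,n\}$ into consecutive blocks $B_1,\dots,B_k$ with $|B_i|=n_i$, let $W=\prod S_{n_i}$ permute the indices inside each block, and put
\[
C_i(T)=\prod_{r\in B_i}(T-x_r)=T^{n_i}+\sum_{j=1}^{n_i}c_{ij}T^{n_i-j},\qquad s_{ij}=\sum_{r\in B_i}x_r^j .
\]
The ring of invariants $P=\mathbb C[x_1,\dots,x_n]^W$ is the polynomial ring on the $c_{ij}$. We grade by $\deg x_r=1$, so that $\deg c_{ij}=j$. By Newton's identities, $s_{i1},\dots,s_{ij}$ and $c_{i1},\dots,c_{ij}$ are rational polynomials in one another without constant term. Let $e_1,\dots,e_n$ be the elementary symmetric polynomials in all $n$ variables and $I=(e_1,\dots,e_n)\subset\mathbb C[x]$. Averaging an expression $\sum e_jz_j$ over $W$ shows that $I\cap P=\sum e_jP$. Since $\prod_iC_i(T)=\sum_j(-1)^je_jT^{n-j}$, the ring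
\[
A=A(n_1,\dots,n_k)=P/(I\cap P)=\mathbb C[c_{ij}]\big/\bigl(\textstyle\prod_iC_i(T)=T^n\bigr)
\]
is a subring of $\mathbb C[x]/I$. We write $A_j$ and $P_j$ for the parts of degree $j$.

The ring $A$ comes from topology through \emph{Borel's theorem}: if $G$ is a compact connected Lie group and $K$ a closed connected subgroup of maximal rank, then the map $G/K\to BK$ identifies $H^*(G/K;\mathbb Q)$ with the quotient of $H^*(BK;\mathbb Q)$ by the ideal generated by the image of $H^{>0}(BG;\mathbb Q)$. For $G=U(n)$ and $K=\prod U(n_i)$, the ring $H^*(BK;\mathbb Q)$ is polynomial on the Chern classes $c_j(\gamma_i)$, and the ideal is generated by the components of positive degree of $\prod_ic(\gamma_i)$. Hence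
\begin{equation}\label{eq:borelC}
H^*(\mathbb CM(n_1,\dots,n_k);\mathbb C)=A,\qquad c_j(\gamma_i)=c_{ij},
\end{equation}
where degree $j$ in $A$ is cohomological degree $2j$.

The relations of $A$ begin in degree $1$, but the low ones only serve to eliminate generators. Eliminating the largest block leaves a polynomial ring whose first relation has degree $b+1$. Number the blocks so that $n_k=b$, and put $q=n-b$, $W'=\prod_{i<k}S_{n_i}$ and
\[
S=\mathbb C[c_{ij}:i<k]=\mathbb C[x_1,\dots,x_q]^{W'}\subset P .
\]
Let $h_s$ be the complete symmetric polynomial in $x_1,\dots,x_q$, the sum of all monomials of degree $s$, each with coefficient $1$.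

\begin{lemma}\label{lem:elim}
The map $S\to A$ is surjective with kernel $(h_{b+1},\dots,h_n)$, and $c_{ks}=h_s$ in $A$ for $s\le b$. Consequently the map is injective in degrees $\le b$; its kernel in degree $b+1$ is $\mathbb Ch_{b+1}$; every element of the kernel of degree $b+2$ has the form $ch_{b+2}+\ell h_{b+1}$ with $c\in\mathbb C$ and $\ell$ linear; and $c_{ij}\ne0$ in $A$ for $1\le j\le n_i$. The presentation holds over any commutative ring of coefficients in place of $\mathbb C$, with $S$ the polynomial ring on the $c_{ij}$, $i<k$.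
\end{lemma}

\begin{proof}
Put $C_i^*(t)=1+\sum_jc_{ij}t^j=\prod_{r\in B_i}(1-x_rt)$. Then $1/\prod_{i<k}C_i^*(t)=\sum_sh_st^s$, which also exhibits $h_s$ as an integral polynomial in the $c_{ij}$, $i<k$. The relations of $A$ say that $\prod_iC_i^*(t)\equiv1\bmod t^{n+1}$. Multiplication by the unit $\sum h_st^s$ turns them into the equivalent system $C_k^*(t)\equiv\sum_sh_st^s\bmod t^{n+1}$, that is, $c_{ks}=h_s$ for $s\le b$ and $h_s=0$ for $b<s\le n$. The statements on the kernel follow by counting degrees. Finally $c_{ij}$ with $i<k$ and $c_{kj}=h_j$ are nonzero elements of $S$ of degree $\le b$.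
\end{proof}

For an endomorphism $\varphi$ of $A$, let $\varphi(C_i)(T)\in A[T]$ be obtained by applying $\varphi$ to the coefficients of $C_i$. Let $\Omega\subset\mathbb C$ be the set of $n$-th roots of unity.

\begin{theorem}\label{thm:endo}
Let $b\ge2$ and let $\varphi\colon A\to A$ be a graded $\mathbb C$-algebra endomorphism.
\begin{enumerate}
\item[(a)] If the $n_i$ are not all equal, then $\varphi$ is of one of the following types.
\begin{enumerate}
\item[(0)] $\varphi=0$ in positive degrees.
\item[(I)] $\varphi(c_{ij})=\lambda^jc_{\sigma(i)j}$ for all $i,j$, where $\lambda\ne0$ and $\sigma$ is a permutation with $n_{\sigma(i)}=n_i$.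
\item[(II)] There are a block $B_l$ of size $1$, with root $y=-c_{l1}$, a number $\nu\ne0$ and a partition $\Omega=\bigsqcup_i\Omega_i$ with $|\Omega_i|=n_i$ such that $\varphi(C_i)(T)=\prod_{\omega\in\Omega_i}(T-\nu\omega y)$ for all $i$.
\end{enumerate}
\item[(b)] If all $n_i$ equal $b$, then $\varphi$ is of type (0), of type (I), or of type
\begin{enumerate}
\item[(III)] $\varphi(c_{ij})=0$ for all $i$ and all $j<b$.
\end{enumerate}
\end{enumerate}
\end{theorem}

In (a) the condition $b\ge2$ is automatic, and for $b=1$ condition (III) would be empty. The formulas (I) and (II) always define endomorphisms. A graded endomorphism is a choice of homogeneous images of the $c_{ij}$ with $\prod_i\varphi(C_i)=T^n$; for (I) the product is $\lambda^n\prod_iC_i(T/\lambda)=T^n$, and for (II) it is $T^n-\nu^ny^n$, where $y^n=0$ because $y$ is a root of $\prod_iC_i(T)=T^n$. Nonzero maps of type (III) occur in Section~\ref{sec:example}.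

Next we compute traces. Put $[r]_t=1+t+\dots+t^{r-1}$, $[r]_t!=[1]_t\cdots[r]_t$, and $\Pi(t)=\sum_j(\dim A_j)t^j$.

\begin{lemma}\label{lem:trace}
\begin{enumerate}
\item[(i)] For real $t$, $[r]_t=0$ if and only if $t=-1$ and $r$ is even.
\item[(ii)] $\Pi(t)=[n]_t!/\prod_i[n_i]_t!$. For real $t\ne-1$ we have $\Pi(t)\ne0$, and $\Pi(-1)\ne0$ if and only if at most one $n_i$ is odd.
\item[(iii)] An endomorphism of type (0) has trace $1$. One of type (I) with $\sigma=\mathrm{id}$ acts on $A_j$ by $\lambda^j$ and has trace $\Pi(\lambda)$.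
\item[(iv)] If $\varphi$ is of type (II), then $y^{n-1}\ne0=y^n$, $\varphi(y)=\kappa y$ with $\kappa\ne0$, and $\operatorname{tr}\varphi=[n]_\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) We have $[r]_1=r$, and the zeros of $[r]_t=(t^r-1)/(t-1)$ are the $r$-th roots of unity other than $1$; they are simple.

(ii) The polynomial ring $P$ has $n$ generators, of degrees $1,\dots,n_i$ for each $i$. In a polynomial ring on $n$ generators, $n$ homogeneous elements with finite-dimensional quotient form a regular sequence. This applies to $e_1,\dots,e_n$, since $A\subset\mathbb C[x]/I$ is finite-dimensional. Dividing by a nonzero divisor of degree $j$ multiplies the Hilbert series by $1-t^j$, so $\Pi(t)=\prod_{j\le n}(1-t^j)/\prod_i\prod_{j\le n_i}(1-t^j)$, which is the formula. By (i) the only possible real zero is $-1$, where $\Pi$ vanishes to order $\lfloor n/2\rfloor-\sum\lfloor n_i/2\rfloor$. This is $\lfloor o/2\rfloor$, where $o$ is the number of odd $n_i$.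

(iii) Both statements are read off from the definitions, since the $c_{ij}$ generate $A$.

(iv) We saw that $y^n=0$. An element of $I$ of degree $n-1$ lies in $(e_1,\dots,e_{n-1})$, so it vanishes when the $x_r$ are the $n$ roots of $T^n-1$, while $y^{n-1}$ does not; hence $y^{n-1}\ne0$. For $i=l$ the definition reads $T-\varphi(y)=T-\nu\omega y$, so $\kappa=\nu\omega\neq0$. The image of $\varphi$ lies in $\mathbb C[y]\subset A$, so $\varphi$ induces zero on $A/\mathbb C[y]$, and its trace is the trace on the span of $1,y,\dots,y^{n-1}$.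
\end{proof}

\section{Complex flag manifolds}\label{sec:complex}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $\mathbb F=\mathbb C$]
Let $f$ be a self-map of $M=\mathbb CM(n_1,\dots,n_k)$. By \eqref{eq:borelC} the cohomology is in even degrees, so $L(f)$ is the trace of $\varphi=f^*\otimes\mathbb C$ on $A$. The $n_i$ are distinct, so Theorem~\ref{thm:endo}(a) applies. For type (0), $L(f)=1$. For type (I), distinctness forces $\sigma=\mathrm{id}$; the number $\lambda$ is rational because $f^*$ is multiplication by $\lambda$ on $H^2(M;\mathbb Q)\ne0$; and $L(f)=\Pi(\lambda)\ne0$ by Lemma~\ref{lem:trace}(ii), as at most one $n_i$ is odd. For type (II), the block of size $1$ is the only odd one, so $n$ is odd; $\kappa$ is rational because $y=-c_1(\gamma_l)$ is a nonzero rational class; and $L(f)=[n]_\kappa\ne0$.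
\end{proof}

\begin{remark}
The two maps of the introduction show where the proof breaks without the hypotheses. Exchanging $V_i$ and $V_j$ induces type (I) with $\lambda=1$ and $\sigma$ a transposition. The map $\tau$ of \eqref{eq:tau} is antilinear, so $\tau^*\gamma_i\cong\bar\gamma_i$; it induces type (I) with $\lambda=-1$ and $\sigma=\mathrm{id}$, and $L(\tau)=\Pi(-1)$.
\end{remark}

\section{The case $(2,2)$ and the idea of the proof}\label{sec:example}

The ring $A$ is finite-dimensional and graded; as a ring of functions it sees a single point, and there is no geometry to compare before and after $\varphi$. The idea is to impose only the relations $e_1,\dots,e_{n-2}$ and to keep the last two as parameters. What remains is a surface, and $\varphi$ nearly lifts to it.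

Take $n_1=n_2=2$, the Grassmannian of planes in $\mathbb C^4$, and write $C_1=T^2-sT+p$, $C_2=T^2-s'T+p'$. The coefficients of $T^3$ and $T^2$ in $C_1C_2$ are $-(s+s')$ and $p+p'+ss'$. Setting them equal to zero gives $s'=-s$ and $p+p'=s^2$. With $d=p-p'$ we have $p=(s^2+d)/2$, $p'=(s^2-d)/2$ and
\[
C_1C_2=T^4+uT+v,\qquad u=sd,\qquad v=\tfrac14(s^4-d^2).
\]
Thus $P/(e_1,e_2)=\mathbb C[s,d]$ and $A=\mathbb C[s,d]/(u,v)$ with $\deg s=1$, $\deg d=2$. A graded endomorphism has the form $s\mapsto\lambda s$, $d\mapsto\kappa d+\delta s^2$, and it must map $u,v$ into the ideal $(u,v)$. This ideal is spanned by $u$ in degree $3$ and by $v,su$ in degree $4$, so the condition is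
\[
u\mapsto\alpha u,\qquad v\mapsto\mu v+\eta su
\]
for some numbers $\alpha,\mu,\eta$. Written out, $\lambda s(\kappa d+\delta s^2)=\alpha sd$ and $\lambda^4s^4-(\kappa d+\delta s^2)^2=\mu(s^4-d^2)+4\eta s^2d$, that is,
\[
\lambda\delta=0,\qquad\alpha=\lambda\kappa,\qquad\mu=\kappa^2=\lambda^4-\delta^2,\qquad\eta=-\tfrac12\kappa\delta .
\]
\begin{itemize}
\item If $\mu=0$, then $\kappa=0$ and $\lambda^4=\delta^2$, and $\lambda\delta=0$ gives $\lambda=\delta=0$: type (0).
\item If $\mu\ne0$ and $\alpha\ne0$, then $\lambda\neq0$, $\delta=\eta=0$ and $\kappa=\pm\lambda^2$. The sign $+$ is type (I) with $\sigma=\mathrm{id}$. For the sign $-$ we get $s\mapsto(-\lambda)s'$ and $p\mapsto\lambda^2p'$, which is type (I) with the blocks exchanged. In both cases $\alpha^4=\lambda^{12}=\mu^3$.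
\item If $\mu\ne0$ and $\alpha=0$, then $\lambda=0$ and $\delta=\pm\sqrt{-1}\,\kappa\neq0$: a nonzero endomorphism of type (III).
\end{itemize}

The general proof follows this division. The map $\varphi$ produces two numbers $\alpha,\mu$ and a linear form (here $\eta s$); the case $\mu=0$ is type (0); for $\mu\alpha\ne0$ the linear form must vanish, then $\alpha^n=\mu^{n-1}$ and $\varphi$ is of type (I); and $\alpha=0$ gives the degenerate types. In general $P/(e_1,\dots,e_{n-2})$ is not a polynomial ring and coefficients cannot be compared directly. We replace this by monodromy when the linear form vanishes, and by Taylor expansions along arcs otherwise.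

\section{The trinomial variety}\label{sec:trinomial}

Fix $\varphi$ as in Theorem~\ref{thm:endo}. If $k=2$ and $n_1=1$, Lemma~\ref{lem:elim} gives $A=\mathbb C[x_1]/(x_1^n)$, so $\varphi(x_1)=\kappa x_1$ and $\varphi$ acts on $A_j$ by $\kappa^j$; this is type (0) or type (I) with $\sigma=\mathrm{id}$. \emph{We exclude this case until the end of Section~\ref{sec:impossible}.} Then, as $b\ge2$,
\begin{equation}\label{eq:sizes}
n\ge4,\qquad n_i\le n-2\ \text{ for all }i .
\end{equation}

Put $u=(-1)^{n-1}e_{n-1}$, $v=(-1)^ne_n$ and
\[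
V=\{x\in\mathbb C^n:e_1=\dots=e_{n-2}=0\}.
\]
A point of $V$ is an ordering of the roots of a trinomial $T^n+uT+v$. Let $V^\circ\subset V$ be the set of points with distinct coordinates, and let $Z\subset V^\circ$ be the fiber over $(u,v)=(0,-1)$, the set of the $n!$ orderings of $\Omega$. The finite set $Z$ is the bridge between functions on $V$ and the ring $A$.

\begin{lemma}\label{lem:test}
\begin{enumerate}
\item[(i)] A homogeneous $G\in\mathbb C[x]$ that vanishes on $Z$ lies in $I$. In particular a homogeneous $G\in P$ that vanishes on $Z$ is zero in $A$.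
\item[(ii)] Elements of $I$ of degree $\le n-2$ vanish on $V$, and those of degree $\le n-1$ vanish on $Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The ring $\mathbb C[x]$ is a free module over $\mathbb C[e_1,\dots,e_n]$ with a homogeneous basis $\psi_1,\dots,\psi_{n!}$, for instance the monomials $\prod x_r^{j_r}$ with $0\le j_r<r$. Hence $\mathbb C[x]/(e_1,\dots,e_{n-1},v+1)$ has basis $\psi_1,\dots,\psi_{n!}$. It maps onto the space of functions on $Z$, which also has dimension $n!$, so the restrictions $\psi_s|_Z$ are linearly independent. Write $G=\sum z_s\psi_s$ with homogeneous symmetric $z_s$. Each $z_s$ is constant on $Z$, and these constants vanish by independence. So no $z_s$ is a nonzero constant polynomial; every $z_s$ lies in $(e_1,\dots,e_n)$, and $G\in I$.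

(ii) An element of $I$ of degree $\le j\le n$ lies in $(e_1,\dots,e_j)$.
\end{proof}

We shall repeatedly follow the roots of the factors of a polynomial through a family.

\begin{lemma}\label{lem:partition}
Let $Y$ be a connected space, $t_1,\dots,t_n$ continuous functions on $Y$ with pairwise distinct values at every point, and $F_1,\dots,F_k$ monic polynomials whose coefficients are continuous functions on $Y$, with $\prod_iF_i=\prod_r(T-t_r)$. Then there is a partition $\{1,\dots,n\}=\bigsqcup_iD_i$ with $F_i=\prod_{r\in D_i}(T-t_r)$ everywhere on $Y$.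
\end{lemma}

\begin{proof}
Fix $r$. The closed sets $\{F_i(t_r)=0\}$, $1\le i\le k$, cover $Y$ and are disjoint because $t_r$ is a simple root of the product. So exactly one of them is nonempty, and it equals $Y$.
\end{proof}

\begin{lemma}\label{lem:monodromy}
Let $\alpha\mu\ne0$ and consider $T^n+\alpha T+\mu v$ as a family of polynomials in $T$ over the $v$-line. It has a multiple root exactly for the $n-1$ values of $v$ with
\[
v^{n-1}=D\,\alpha^n/\mu^{n-1},\qquad D=(-1)^n(n-1)^{n-1}/n^n,
\]
and its monodromy group is the full symmetric group on the roots. The set $V^\circ$ is a connected complex surface.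
\end{lemma}

\begin{proof}
The roots are the fibers of the map $T\mapsto v=-(T^n+\alpha T)/\mu$. Its critical points are the $n-1$ solutions of $nT^{n-1}=-\alpha$, which are simple. At such a point $T^n=-\alpha T/n$, so the critical value is $v=-\frac\alpha\mu\cdot\frac{n-1}nT$. These values are distinct, and raising to the power $n-1$ gives the formula. Over each critical value lies exactly one simple critical point, so a loop that encircles this value once acts on the roots as a transposition; such loops generate the fundamental group of the complement. The monodromy group is transitive because the total space of the covering, $\mathbb C$ minus a finite set, is connected. A transitive group generated by transpositions is the symmetric group: the transpositions are the edges of a connected graph on the roots, and the edges of a spanning tree generate all permutations.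

The map $(u,v)$ makes $V^\circ$ a covering of the complement of the discriminant curve in $\mathbb C^2$, which is connected. The fiber is the set of orderings of the roots. By the case $\alpha=\mu=1$, loops in the line $u=1$ already induce all permutations of the roots, hence act transitively on the orderings. So $V^\circ$ is connected.
\end{proof}

\subsection*{Lifting $\varphi$ to $V$}
Choose homogeneous lifts $\tilde c_{ij}\in P_j$ of $\varphi(c_{ij})$ and put $F_i(T)=T^{n_i}+\sum_j\tilde c_{ij}T^{n_i-j}$. Since $\prod_i\varphi(C_i)=T^n$ in $A[T]$, the coefficient of $T^{n-j}$ in $\prod_iF_i$ lies in $(I\cap P)_j=\sum_{r\le j}e_rP_{j-r}$ for $j\geq1$. On $V$ it vanishes for $j\le n-2$, it is a constant multiple of $u$ for $j=n-1$, and for $j=n$ it is a combination of $v$ and $P_1u$. Hence at every point of $V$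
\begin{equation}\label{eq:lift0}
\prod_iF_i(T)=T^n+\alpha uT+\mu v+g_0u,\qquad\alpha,\mu\in\mathbb C,\quad g_0\in P_1 .
\end{equation}

If $\mu=0$, then $\prod_iF_i=T^n$ on $Z$, so all $\tilde c_{ij}$ vanish on $Z$, and $\varphi$ is of type (0) by Lemma~\ref{lem:test}. \emph{From now on $\mu\ne0$.} The space $P_1$ is spanned by the $s_{i1}$, and $s_{k1}=-\sum_{i<k}s_{i1}$ on $V$. So $g_0/\mu$ agrees on $V$ with a linear form $g=\sum_{r\le q}\beta_rx_r\in S$, whose coefficients $\beta_r$ are constant on each block, and
\begin{equation}\label{eq:lift}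
\prod_iF_i(T)=T^n+\alpha uT+\mu(v+gu)\quad\text{on }V .
\end{equation}
Fix $\nu$ with $\nu^n=\mu$. Let $G_{ij}\in P_j$, $j\ge1$, be the $j$-th power sum of the roots of $F_i$. It is obtained from the $\tilde c_{ij}$ by the polynomial that expresses $s_{ij}$ through the $c_{ij}$, so its class in $A$ is $\varphi(s_{ij})$. On $Z$ we have $\prod_iF_i=T^n-\mu$, so the roots of $F_i$ are nonzero, and by Newton's identities
\begin{equation}\label{eq:nonvanishing}
\text{for each $i$ and each $a\in Z$, not all of }G_{i1}(a),\dots,G_{in_i}(a)\text{ vanish.}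
\end{equation}
Three cases remain: $\alpha\ne0$, $g=0$ (Section~\ref{sec:typeI}); $\alpha=0$ (Section~\ref{sec:alpha0}); and $\alpha\ne0$, $g\ne0$ (Section~\ref{sec:impossible}).

\section{The case $\alpha\ne0$, $g=0$: type (I)}\label{sec:typeI}

Here the right side of \eqref{eq:lift} depends only on $(u,v)$, so we have two families of trinomials over the same base, and the factors $F_i$ of the second are expressed through the roots of the first. This is possible only if the two families branch at the same places.

\begin{proposition}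
If $\mu\alpha\ne0$ and $g=0$, then $\varphi$ is of type (I).
\end{proposition}

\begin{proof}
We show first that $\alpha^n=\mu^{n-1}$. Suppose not, and restrict to the line $u=1$. By Lemma~\ref{lem:monodromy} the sets $\Delta$ and $\Delta'$ of values $v$ at which $\Phi_v=T^n+T+v$ and $\Psi_v=T^n+\alpha T+\mu v$ have a multiple root are disjoint. The group $\pi_1(\mathbb C\setminus(\Delta\cup\Delta'),v_0)$ acts on the roots of $\Phi_{v_0}$ and on those of $\Psi_{v_0}$; let $K$ be the kernel of the first action. Let $x\in V$ be an ordering of the roots of $\Phi_{v_0}$. A loop in $K$ lifts to a closed loop at $x$ in $V$. Along the lift, $F_1$ is a factor of $\Psi_v$ with continuous coefficients, so by Lemma~\ref{lem:partition}, applied on $[0,1]$, its roots follow a fixed set of branches of the roots of $\Psi_v$; and $F_1$ returns to its initial value. So $K$ preserves the set of roots of $F_1$ at $x$, which consists of $n_1$ of the $n$ roots of $\Psi_{v_0}$, with $0<n_1<n$. Thus $K$ is not transitive on the roots of $\Psi_{v_0}$.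

On the other hand, the fundamental group is generated by loops that run to a point of $\Delta\cup\Delta'$, encircle it once, and return. The loops around points of $\Delta$ are null-homotopic in $\mathbb C\setminus\Delta'$ and act trivially on the roots of $\Psi_{v_0}$; those around points of $\Delta'$ are null-homotopic in $\mathbb C\setminus\Delta$ and lie in $K$. So $K$ induces the whole monodromy group of $\Psi$, which is transitive. This contradiction proves $\alpha^n=\mu^{n-1}$.

Put $\lambda=\mu/\alpha$. Then $\lambda^{n-1}=\alpha$ and $\lambda^n=\alpha\lambda=\mu$, so $(\lambda x_r)^n+\alpha u\lambda x_r+\mu v=\mu(x_r^n+ux_r+v)=0$ on $V$, and $\prod_iF_i=\prod_r(T-\lambda x_r)$ on $V^\circ$. Since $V^\circ$ is connected, Lemma~\ref{lem:partition} gives a partition into sets $D_i$ with $F_i=\prod_{r\in D_i}(T-\lambda x_r)$ on $V^\circ$. The coefficients of $F_i$ are $W$-invariant and the coordinates are distinct, so $D_i$ is $W$-stable, that is, a nonempty union of blocks. There are $k$ sets $D_i$ and $k$ blocks, so $D_i=B_{\sigma(i)}$ for a permutation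 $\sigma$, and $n_{\sigma(i)}=\deg F_i=n_i$. Now $\tilde c_{ij}-\lambda^jc_{\sigma(i)j}$ vanishes on $Z\subset V^\circ$, and Lemma~\ref{lem:test} concludes.
\end{proof}

\section{Arcs through $Z$}\label{sec:arcs}

When $g\ne0$ the right side of \eqref{eq:lift} depends on the ordering of the roots, and there is no common base. We therefore look for constraints on $g$. By Lemma~\ref{lem:test}, identities on $Z$ are identities in $A$, and by Lemma~\ref{lem:elim} identities in $A$ of degree up to about $b$ are identities of polynomials. To produce identities on $Z$ we expand \eqref{eq:lift} along the arcs through points of $Z$ on which $v=-1$ and $u$ varies.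

Let $X(t)=\sum_s\xi_st^s$ be the analytic solution of $X^n=1+ntX$ with $X(0)=1$. The coefficients of $t,t^2,t^3$ give $n\xi_1=n$, $n\xi_2+\binom n2=n$ and $n\xi_3+n(n-1)\xi_2+\binom n3=n\xi_2$, so
\begin{equation}\label{eq:xi}
\xi_0=\xi_1=1,\qquad\xi_2=\frac{3-n}2,\qquad\xi_3=\frac{(2-n)(4-n)}3 .
\end{equation}
For $a\in Z$ and small $\varepsilon$ put
\[
x_r(\varepsilon)=a_rX(\varepsilon a_r)=\sum_s\xi_s\varepsilon^sa_r^{s+1}.
\]
Since $a_r^n=1$, we have $x_r^n=1+n\varepsilon x_r$. The $x_r(\varepsilon)$ are distinct for small $\varepsilon$, so they are all the roots of $T^n-n\varepsilon T-1$. Thus $x(\varepsilon)\in V$ with $u=-n\varepsilon$, $v=-1$, and at this point \eqref{eq:lift} reads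
\[
\prod_iF_i=T^n-n\varepsilon\alpha T-\mu\rho^n,\qquad\rho=\bigl(1+n\varepsilon g(x(\varepsilon))\bigr)^{1/n},\quad\rho(0)=1 .
\]
Put $\theta=\alpha/\mu$. The substitution $T=\nu\omega\rho Y$ with $\omega\in\Omega$ turns the equation $\prod_iF_i=0$ into $Y^n=1+n(\varepsilon\theta\nu\omega\rho^{1-n})Y$, which is solved by the same series $X$. So the roots are
\begin{equation}\label{eq:roots}
t_\omega=\sum_{s\ge0}\xi_s\varepsilon^s\theta^s\rho^{1+s-ns}(\nu\omega)^{s+1},\qquad\omega\in\Omega .
\end{equation}
They are distinct for small $\varepsilon$, and by Lemma~\ref{lem:partition} the roots of $F_i$ along the arc are the $t_\omega$ with $\omega$ in a set $\Omega_i(a)$ independent of $\varepsilon$. At $\varepsilon=0$ this gives $G_{ij}(a)=\sum_{\omega\in\Omega_i(a)}(\nu\omega)^j$.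

We need two expansions. Put $g_s=\sum_{r\le q}\beta_rx_r^s\in S$, so that $g_1=g$. Then $\varepsilon g(x(\varepsilon))=\varepsilon g_1+\varepsilon^2g_2+\xi_2\varepsilon^3g_3+\cdots$, with the $g_s$ evaluated at $a$. The binomial series $(1+nw)^{p/n}=1+pw+\frac12p(p-n)w^2+\frac16p(p-n)(p-2n)w^3+\cdots$ gives
\begin{equation}\label{eq:rho}
\begin{aligned}
\rho^p={}&1+\varepsilon\,pg_1+\varepsilon^2\bigl(pg_2+\tfrac12p(p-n)g_1^2\bigr)\\
&+\varepsilon^3\bigl(p\xi_2g_3+p(p-n)g_1g_2+\tfrac16p(p-n)(p-2n)g_1^3\bigr)+\cdots .
\end{aligned}
\end{equation}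
For the second, let $\partial_s=\sum_rx_r^s\,\partial/\partial x_r$. We have $x_r(\varepsilon)-a_r=\varepsilon a_r^2+\xi_2\varepsilon^2a_r^3+\cdots$ and $\partial_2^2z=\sum_{r,r'}x_r^2x_{r'}^2z_{x_rx_{r'}}+2\partial_3z$. Taylor's formula and $\xi_2-1=\frac{1-n}2$ give, for every polynomial $z$,
\begin{equation}\label{eq:taylor}
z(x(\varepsilon))=z+\varepsilon\,\partial_2z+\varepsilon^2\bigl(\tfrac12\partial_2^2z+\tfrac{1-n}2\partial_3z\bigr)+O(\varepsilon^3),
\end{equation}
with the right side evaluated at $a$.

The operator $\partial_2$ acts on $A$. Indeed $I$ is generated by the power sums $\sum_{r\le n}x_r^j$, $1\le j\le n$, and $\partial_2$ maps the $j$-th to $j$ times the $(j+1)$-st, which lies in $I$; so $\partial_2I\subset I$. As $\partial_2$ commutes with permutations of the variables, it induces a derivation $\partial$ of $A$ of degree $1$.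

\begin{lemma}\label{lem:recursion}
For all $i$ and all $j\ge1$,
\begin{equation}\label{eq:recursion}
\partial\varphi(s_{ij})=jg\,\varphi(s_{ij})+j\theta\,\varphi(s_{i,j+1})\quad\text{in }A .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:roots} and \eqref{eq:rho}, $t_\omega=\nu\omega\bigl(1+\varepsilon(g+\theta\nu\omega)\bigr)+O(\varepsilon^2)$. Taking $j$-th powers and summing over $\Omega_i(a)$ gives $G_{ij}(x(\varepsilon))=G_{ij}+j\varepsilon(gG_{ij}+\theta G_{i,j+1})+O(\varepsilon^2)$. By \eqref{eq:taylor}, the homogeneous element $\partial_2G_{ij}-jgG_{ij}-j\theta G_{i,j+1}$ of $P$ vanishes on $Z$. Apply Lemma~\ref{lem:test}.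
\end{proof}

\section{The case $\alpha=0$: types (II) and (III)}\label{sec:alpha0}

Now $\theta=0$, and along an arc all roots are multiplied by the same factor: $t_\omega=\nu\omega\rho$, so $G_{ij}(x(\varepsilon))=\rho^jG_{ij}(a)$. To first order this says that $G_{ij}$ is an eigenvector of $\partial_2$ with ``eigenvalue'' $jg$. This alone does not force $g$ to be a single variable: $z=(x_1-x_2)^2$ satisfies $\partial_2z=2(x_1+x_2)z$. The second order supplies a companion equation for $\partial_3$, and the two together are rigid.

\begin{lemma}\label{lem:rigid}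
Let $m\ge1$ and $n\ge2$ be integers, $\beta_1,\dots,\beta_q\in\mathbb C$, $g_s=\sum_r\beta_rx_r^s$, and let $z\in\mathbb C[x_1,\dots,x_q]$ be a homogeneous polynomial of positive degree with
\begin{equation}\label{eq:pair}
\partial_2z=mg_1z,\qquad(n-1)\,\partial_3z=m(ng_1^2-g_2)\,z .
\end{equation}
Then $g_1=x_r$ for some $r$.
\end{lemma}

\begin{proof}
\emph{Restriction to fewer variables.} Let $z\ne0$ be any homogeneous solution of \eqref{eq:pair}. Write $z=x_j^ew$ with $x_j\nmid w$. Since $\partial_sx_j^e=ex_j^{s-1}\cdot x_j^e$, the polynomial $w$ satisfies \eqref{eq:pair} up to the additional terms $-ex_jw$ and $-(n-1)ex_j^2w$ on the right. Setting $x_j=0$ kills these terms and commutes with $\partial_s$. So $w|_{x_j=0}$ is a nonzero homogeneous solution of \eqref{eq:pair} in the remaining variables, with the same $m,n$ and the same $\beta_r$, $r\neq j$. Iterating, we obtain such a solution, possibly constant, for every subset of the variables.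

\emph{One variable $x_r$.} The solution is a multiple of $x_r^\delta$, and \eqref{eq:pair} reads $\delta=m\beta_r$ and $(n-1)\delta=m(n\beta_r^2-\beta_r)$. Hence $\beta_r^2=\beta_r$, and $\beta_r\in\{0,1\}$.

\emph{Two variables $x_r,x_s$ with $\beta_r=\beta_s=1$.} The solution $w$ is a product of linear forms. If $w=\ell^ew'$ with $\ell$ linear, $e\ge1$ and $\ell\nmid w'$, then $\ell^e$ divides $\partial_2w=e\ell^{e-1}(\partial_2\ell)w'+\ell^e\partial_2w'$, so $\ell\mid\partial_2\ell$. For $\ell=x_r-cx_s$ with $c\ne0$ this means that $x_r^2-cx_s^2$ vanishes at $x_r=cx_s$, so $c^2=c$ and $c=1$. Therefore $w$ is a multiple of $x_r^{e_1}x_s^{e_2}(x_r-x_s)^{e_3}$, and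
\begin{align*}
\partial_2w/w&=e_1x_r+e_2x_s+e_3(x_r+x_s),\\
\partial_3w/w&=e_1x_r^2+e_2x_s^2+e_3(x_r^2+x_rx_s+x_s^2).
\end{align*}
The coefficient of $x_r$ in the first equation of \eqref{eq:pair} gives $e_1+e_3=m$, and that of $x_rx_s$ in the second gives $(n-1)e_3=2nm$. Then $e_3>m\ge e_3$, a contradiction. So at most one $\beta_r$ equals $1$.

\emph{Not all $\beta_r$ vanish.} Otherwise $\partial_2z=0$. Choose $r$ such that $z$ has degree $\delta>0$ in $x_r$, with leading coefficient $\zeta$. The coefficient of $x_r^{\delta+1}$ in $\partial_2z$ is $\delta\zeta\ne0$.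
\end{proof}

To apply the lemma we need some $G_{im}$ of degree low enough that the identities pass from $A$ to polynomials, that is, $m\le b-1$. The failure of this condition is exactly type (III).

\begin{proposition}
Let $\mu\ne0$ and $\alpha=0$. If the $n_i$ are not all equal, $\varphi$ is of type (II). If they are all equal, $\varphi$ is of type (III).
\end{proposition}

\begin{proof}
Consider the condition
\begin{equation}\label{eq:cond}
\text{there is $(i,m)$ with $1\le m\le b-1$ such that $G_{im}$ does not vanish identically on $Z$.}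
\end{equation}
If some $n_i<b$, then \eqref{eq:cond} holds by \eqref{eq:nonvanishing}. If \eqref{eq:cond} fails, then $\varphi(s_{ij})=0$ for all $i$ and all $j<b$ by Lemma~\ref{lem:test}, hence $\varphi(c_{ij})=0$ for $j<b$ by Newton's identities. It remains to show that \eqref{eq:cond} produces a block of size $1$, which is impossible when all $n_i=b\ge2$, and leads to type (II).

Assume \eqref{eq:cond}, and let $z\in S$ be homogeneous of degree $m$ with the same class in $A$ as $G_{im}$. The difference lies in $I$ and has degree $m\le n-2$, so $z=G_{im}$ on $V$. Thus $z\ne0$ and $z(x(\varepsilon))=\rho^mz(a)$ for all $a\in Z$. By \eqref{eq:rho} and \eqref{eq:taylor}, on $Z$,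
\[
\partial_2z=mg_1z,\qquad\tfrac12\partial_2^2z+\tfrac{1-n}2\partial_3z=\bigl(mg_2+\tfrac12m(m-n)g_1^2\bigr)z .
\]
All terms lie in $S$. The first identity has degree $m+1\le b$, so by Lemmas~\ref{lem:test} and~\ref{lem:elim} it is an identity of polynomials. It implies $\partial_2^2z=(mg_2+m^2g_1^2)z$, because $\partial_2g_1=g_2$. Substituting, the second identity becomes $(n-1)\partial_3z=m(ng_1^2-g_2)z$ on $Z$. Its degree is $m+2\le b+1$, so as polynomials
\begin{equation}\label{eq:c}
(n-1)\partial_3z=m(ng_1^2-g_2)z+ch_{b+1},
\end{equation}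
where $c\in\mathbb C$ and $c=0$ unless $m+2=b+1$. In the latter case set all variables except $x_1$ equal to zero, and let $\zeta$ be the coefficient of $x_1^m$ in $z$. The first identity gives $m\zeta=m\beta_1\zeta$, and \eqref{eq:c} gives $(n-1)m\zeta=m(n\beta_1^2-\beta_1)\zeta+c$. If $\zeta=0$, then $c=0$; if $\zeta\ne0$, then $\beta_1=1$ and again $c=0$.

Lemma~\ref{lem:rigid} now gives $g=x_r$ for some $r\le q$. As the $\beta$'s are constant on blocks, $\{r\}$ is a block $B_l$, with root $y=x_r$. On $V$ we have $y^n+uy+v=0$, so \eqref{eq:lift} becomes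
\[
\prod_iF_i=T^n+\mu(v+yu)=T^n-\mu y^n=\prod_{\omega\in\Omega}(T-\nu\omega y).
\]
The complement of a proper analytic subset in a connected complex manifold is connected, so $\{x\in V^\circ:y\ne0\}$ is connected; it contains $Z$. Lemma~\ref{lem:partition} gives a partition $\Omega=\bigsqcup\Omega_i$ with $F_i=\prod_{\omega\in\Omega_i}(T-\nu\omega y)$ on this set. The coefficients of both sides are homogeneous elements of $P$ that agree on $Z$, and Lemma~\ref{lem:test} shows that $\varphi$ is of type (II).
\end{proof}

\section{The case $\alpha\ne0$, $g\ne0$ does not occur}\label{sec:impossible}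

Now $\theta\ne0$, so \eqref{eq:recursion} can be solved for $\varphi(s_{i,j+1})$: the linear classes $\varphi(s_{i1})$ and $g$ determine all $\varphi(s_{ij})$. The expansion of $G_{i1}$ along the arcs gives a second relation in each degree, so the system is overdetermined. Order $\varepsilon$ repeats \eqref{eq:recursion}; order $\varepsilon^2$ makes $\varphi(s_{i1})$ proportional to $g$; order $\varepsilon^3$ makes $g$ proportional to a single variable.

\begin{proposition}
It is impossible that $\mu\ne0$, $\alpha\ne0$ and $g\ne0$.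
\end{proposition}

\begin{proof}
Fix $i$. Represent $\varphi(s_{i1})$ by a linear form $\Lambda_1=\sum_{r\le q}\lambda_rx_r\in S$; it equals $G_{i1}$ on $V$ by Lemma~\ref{lem:test}(ii). Put $\Lambda_s=\sum_r\lambda_rx_r^s$, and write $G_j$ for $G_{ij}$ and for its class. Note that $\partial g_s=sg_{s+1}$ and $\partial\Lambda_s=s\Lambda_{s+1}$. Evaluating $\Lambda_1=G_1$ at $x(\varepsilon)$ and summing \eqref{eq:roots} over $\Omega_i(a)$, we get
\begin{equation}\label{eq:master}
\sum_s\xi_s\varepsilon^s\Lambda_{s+1}(a)=\sum_s\xi_s\varepsilon^s\theta^s\rho^{1+s-ns}G_{s+1}(a)\qquad(a\in Z).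
\end{equation}
By \eqref{eq:rho} and Lemma~\ref{lem:test}, the coefficient of $\varepsilon^s$ is an identity in $A_{s+1}$.

\emph{Order $\varepsilon^2$.} The exponents of $\rho$ for $s=0,1$ are $1$ and $2-n$, so
\[
\xi_2\Lambda_3=\bigl(g_2+\tfrac{1-n}2g_1^2\bigr)\Lambda_1+(2-n)g_1\,\theta G_2+\xi_2\,\theta^2G_3 .
\]
By \eqref{eq:recursion} for $j=1,2$,
\begin{align*}
\theta G_2&=\Lambda_2-g_1\Lambda_1,\\
\theta^2G_3&=\tfrac12\partial(\theta G_2)-g_1\theta G_2=\Lambda_3-\tfrac12g_2\Lambda_1-\tfrac32g_1\Lambda_2+g_1^2\Lambda_1 .
\end{align*}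
After substitution the terms $\xi_2\Lambda_3$ cancel. The coefficient of $g_1^2\Lambda_1$ is $\frac{1-n}2-(2-n)+\frac{3-n}2=0$, that of $g_2\Lambda_1$ is $1-\frac{3-n}4=\frac{n+1}4$, and that of $g_1\Lambda_2$ is $(2-n)-\frac{3(3-n)}4=-\frac{n+1}4$. Hence $g_1\Lambda_2-g_2\Lambda_1=0$ in $A_3$. As a polynomial,
\[
g_1\Lambda_2-g_2\Lambda_1=\sum_{r\ne s}(\beta_r\lambda_s-\beta_s\lambda_r)\,x_rx_s^2 .
\]
It vanishes: for $b\ge3$ by the injectivity in Lemma~\ref{lem:elim}; for $b=2$ because it is a multiple of $h_3$ without the term $x_1^3$. So $\beta_r\lambda_s=\beta_s\lambda_r$ for all $r,s$, and since $g\ne0$ we have $\Lambda_1=\kappa g$ with $\kappa\in\mathbb C$. Moreover $\kappa\ne0$. Otherwise \eqref{eq:recursion} gives $\varphi(s_{ij})=0$ for all $j$ by induction, so $G_{ij}\in I$, and $G_{ij}$ vanishes on $Z$ for $j\le n_i\le n-1$, contrary to \eqref{eq:nonvanishing}.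

\emph{Order $\varepsilon^3$.} By \eqref{eq:recursion}, $\theta^{j-1}G_j=\kappa\eta_j$ in $A$, where $\eta_1=g_1$ and $\eta_{j+1}=\frac1j\partial\eta_j-g_1\eta_j$. Thus
\begin{align*}
\eta_2&=g_2-g_1^2,\qquad\eta_3=(g_3-g_1g_2)-g_1\eta_2=g_3-2g_1g_2+g_1^3,\\
\eta_4&=\tfrac13(3g_4-2g_2^2-4g_1g_3+3g_1^2g_2)-g_1\eta_3=g_4-\tfrac73g_1g_3-\tfrac23g_2^2+3g_1^2g_2-g_1^4 .
\end{align*}
The exponents of $\rho$ for $s=0,1,2$ are $1$, $2-n$, $3-2n$, and $\Lambda_4=\kappa g_4$. Dividing the coefficient of $\varepsilon^3$ in \eqref{eq:master} by $\kappa$ gives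
\begin{align*}
\xi_3g_4={}&\bigl(\xi_2g_3+(1-n)g_1g_2+\tfrac{(1-n)(1-2n)}6g_1^3\bigr)g_1+(2-n)\bigl(g_2+(1-n)g_1^2\bigr)\eta_2\\
&+(3-2n)\xi_2g_1\eta_3+\xi_3\eta_4 .
\end{align*}
The terms $\xi_3g_4$ cancel. With \eqref{eq:xi}, the other coefficients on the right are
\begin{align*}
g_2^2&:\quad(2-n)-\tfrac23\xi_3=(2-n)\bigl(1-\tfrac29(4-n)\bigr)=\tfrac19(2-n)(2n+1),\\
g_1g_3&:\quad(4-2n)\xi_2-\tfrac73\xi_3=(2-n)\bigl(3-n-\tfrac79(4-n)\bigr)=-\tfrac19(2-n)(2n+1),\\
g_1^2g_2&:\quad(1-n)-n(2-n)-(3-2n)(3-n)+(2-n)(4-n)=0,\\
g_1^4&:\quad\tfrac16(1-n)(1-2n)-(2-n)(1-n)+\tfrac12(3-2n)(3-n)-\tfrac13(2-n)(4-n)=0 .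
\end{align*}
(In the third line the constant, linear and quadratic parts are $1-9+8$, $-1-2+9-6$ and $1-2+1$; in six times the fourth they are $1-12+27-16$, $-3+18-27+12$ and $2-6+6-2$.) Since $n\ge4$, the class in $A_4$ of
\[
Q=g_2^2-g_1g_3=\sum_{r<s}\beta_r\beta_s\,(2x_r^2x_s^2-x_r^3x_s-x_rx_s^3)
\]
is zero. We claim that $\beta_r\beta_s=0$ for $r\ne s$. If $b\ge4$, then $Q=0$ as a polynomial. If $b=3$, then $Q=ch_4$, and the coefficient of $x_1^4$ gives $c=0$. If $b=2$, then $Q=ch_4+\ell h_3$ with $\ell=\sum l_rx_r$. The coefficient of $x_r^4$ gives $l_r=-c$ for all $r$; those of $x_r^3x_s$ and $x_r^2x_s^2$ give $-\beta_r\beta_s=c+l_r+l_s=-c$ and $2\beta_r\beta_s=c+l_r+l_s=-c$; so $3\beta_r\beta_s=0$.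

\emph{Conclusion.} Exactly one $\beta_r$ is nonzero. As the $\beta$'s are constant on blocks, $\{r\}$ is a block, $y=x_r\in P$, and $g\in\mathbb Cy$. For every $i$ we have $\varphi(s_{i1})\in\mathbb Cy$ by order $\varepsilon^2$. Since $\partial y^j=jy^{j+1}$, \eqref{eq:recursion} gives $\varphi(s_{ij})\in\mathbb Cy^j$ by induction, and Newton's identities give $\varphi(c_{ij})=\tau_{ij}y^j$ with $\tau_{ij}\in\mathbb C$. By \eqref{eq:sizes}, $j\le n-2$, so $\tilde c_{ij}=\tau_{ij}y^j$ on $V$. The coefficient of $T$ in \eqref{eq:lift} therefore reads $\tau y^{n-1}=\alpha u$ on $V$ for a constant $\tau$. On $Z$ we have $u=0$ and $y\ne0$, so $\tau=0$. Then $\alpha u=0$ on $V$, where $u$ takes nonzero values; so $\alpha=0$, a contradiction.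
\end{proof}

The three propositions, with the case $\mu=0$ and the case of projective space treated in Section~\ref{sec:trinomial}, prove Theorem~\ref{thm:endo}.

\section{Real flag manifolds}\label{sec:real}

Let the $n_i$ be distinct, at most one of them odd, and $M=\mathbb RM(n_1,\dots,n_k)$. Put $m_i=\lfloor n_i/2\rfloor$ and $N=\sum m_i$. The rational cohomology of $M$ turns out to be the ring $A$ for the numbers $m_i$, which need not be distinct and may include several odd ones. So the ring alone does not decide the question, and we pass to a covering on which the top Pontryagin classes have square roots.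

\subsection*{The oriented covering}
Write $M=G/K$ with $G=SO(n)$, $K=S(\prod O(n_i))$, let $K_0=\prod SO(n_i)$, and let $\pi\colon\tilde M=G/K_0\to M$ be the regular covering with group $\Gamma=K/K_0$. A point of $\tilde M$ is a decomposition with an orientation of each $V_i$, compatible with that of $\mathbb R^n$. The determinants identify $\Gamma$ with the group of sign vectors $(\epsilon_1,\dots,\epsilon_k)$ of product $1$; the sign $\epsilon_i=-1$ reverses the orientation of $V_i$. As for every finite regular covering, $\pi^*$ maps $H^*(M;\mathbb Q)$ isomorphically onto the $\Gamma$-invariants of $H^*(\tilde M;\mathbb Q)$.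

The manifold $\tilde M$ is simply connected. Indeed $n\ge3$ and some $n_i\ge2$, so $\pi_1(G)=\mathbb Z/2$ is generated by a rotation loop in a plane inside the $i$-th summand, which comes from $K_0$; and $K_0$ is connected. The exact sequence $\pi_1(K_0)\to\pi_1(G)\to\pi_1(\tilde M)\to\pi_0(K_0)$ gives the claim. Hence every $f\colon M\to M$ has a lift $\tilde f\colon\tilde M\to\tilde M$ with $\pi\tilde f=f\pi$.

Recall that $H^*(BSO(2m+1);\mathbb Q)=\mathbb Q[p_1,\dots,p_m]$ and $H^*(BSO(2m);\mathbb Q)=\mathbb Q[p_1,\dots,p_{m-1},\chi]$, where $p_j\in H^{4j}$ are the Pontryagin classes and $\chi\in H^{2m}$ is the Euler class, $\chi^2=p_m$. Rationally, the total class $p=1+p_1+\cdots$ and $\chi$ are multiplicative for direct sums, and $\chi$ changes sign with the orientation. Let $R_0=\mathbb Q[p_j(\gamma_i):1\le j\le m_i]$, and let $\chi_i$ be the Euler class of $\gamma_i$ for even $n_i$. Then $R=H^*(BK_0;\mathbb Q)$ is free over $R_0$ on the products $\chi_{\mathcal J}=\prod_{i\in\mathcal J}\chi_i$, $\mathcal J\subset\{i:n_i\text{ even}\}$. The parity hypothesis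 enters here: it says that $N=\lfloor n/2\rfloor$, so $K_0$ has maximal rank in $G$, and Borel's theorem gives $H^*(\tilde M;\mathbb Q)=R/JR$, where $J$ is the image of $H^{>0}(BG;\mathbb Q)$.

\begin{lemma}\label{lem:realcoh}
$H^*(M;\mathbb Q)=R_0\big/\bigl(\prod_ip(\gamma_i)=1\bigr)$.
\end{lemma}

\begin{proof}
Take $BK_0=EG/K_0$. The group $\Gamma$ acts on it compatibly with its action on $\tilde M$ and over the identity of $BG=EG/G$, so it fixes $J$ elementwise. It fixes $R_0$ and multiplies $\chi_i$ by $\epsilon_i$. Averaging over $\Gamma$ shows that $(R/JR)^\Gamma=R^\Gamma/(JR)^\Gamma$ and $(JR)^\Gamma=JR^\Gamma$. Let $\varrho_j$ be the component of degree $4j$ of $\prod_ip(\gamma_i)$, $1\le j\le N$.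

If one $n_i$ is odd, its sign is free to correct the product, so all sign changes of the Euler classes occur and $R^\Gamma=R_0$. Here $n=2N+1$, and $J$ is generated by $\varrho_1,\dots,\varrho_N$. If all $n_i$ are even, the character $\prod_{i\in\mathcal J}\epsilon_i$ of $\Gamma$ is trivial only for $\mathcal J$ empty or full, so $R^\Gamma=R_0\oplus R_0\chi$ with $\chi=\prod_i\chi_i$. Here $n=2N$, and $J$ is generated by $\chi,\varrho_1,\dots,\varrho_{N-1}$. The ideal of $R^\Gamma$ generated by $\chi$ is $R_0\chi^2\oplus R_0\chi$, and $\chi^2=\prod_ip_{m_i}(\gamma_i)=\varrho_N$. In both cases the quotient is $R_0/(\varrho_1,\dots,\varrho_N)$.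
\end{proof}

In particular the cohomology is in degrees divisible by $4$, and $L(f)=\operatorname{tr}f^*$. Let $k'$ be the number of $i$ with $n_i\ge2$. If $k'=1$, then $H^*(M;\mathbb Q)=\mathbb Q$ and $L(f)=1$. \emph{Let $k'\ge2$ from now on.} Then $H^*(M;\mathbb C)$ is the ring $A$ for the $k'$ numbers $m_i\ge1$, with $p_j(\gamma_i)=c_{ij}$, degree $j$ in $A$ being cohomological degree $4j$, and $N$ in the role of $n$. By Lemma~\ref{lem:elim}, $p_j(\gamma_i)\ne0$ for $1\le j\le m_i$. Two of the numbers $m_i\ge1$ are equal only if the corresponding $n_i$ are $2m$ and $2m+1$, and there is at most one such pair since at most one $n_i$ is odd. We regard $H^*(M;\mathbb Q)$ as a subring of $H^*(\tilde M;\mathbb Q)$ by $\pi^*$; then $\tilde f^*$ extends $f^*$.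

\begin{example}
Rational endomorphisms of trace zero exist. For $\mathbb RM(2,6)$ the ring is $\mathbb Q[y]/(y^4)$, and $y\mapsto-y$ has trace $[4]_{-1}=0$. For $\mathbb RM(2,3,4)$ the ring is $A(1,1,2)$; with $y$ the root of the first block, $C_1\mapsto T+y$, $C_2\mapsto T-y$, $C_3\mapsto T^2+y^2$ is of type (II) with $\kappa=-1$ and trace $[4]_{-1}=0$. In both cases $y=-p_1(\gamma_1)=-\chi_1^2$, and the next lemma shows that a map $f$ multiplies $y$ by a square.
\end{example}

\begin{lemma}\label{lem:euler}
Suppose that some $n_i$ is even with $m_i$ odd, and let $i_0$ be such an index with $m=m_{i_0}$ minimal. Then $f^*p_m(\gamma_{i_0})=c^2p_m(\gamma_{i_0})$ for some $c\in\mathbb Q$.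
\end{lemma}

\begin{proof}
The space $H^{2m}(\tilde M;\mathbb Q)$ is spanned by products of a monomial in the Pontryagin classes, of degree divisible by $4$, and some $\chi_{\mathcal J}$, of degree $2\sum_{j\in\mathcal J}m_j$. As $2m\equiv2\bmod4$, the sum $\sum_{j\in\mathcal J}m_j$ is odd, so $\mathcal J$ contains $j$ with $n_j$ even and $m_j$ odd, and $m_j\ge m$ by minimality. The degree forces $m_j=m$, $\mathcal J=\{j\}$ and the monomial to be $1$; then $n_j=2m$, and $j=i_0$ because the $n_i$ are distinct. So $H^{2m}(\tilde M;\mathbb Q)=\mathbb Q\chi_{i_0}$ and $\tilde f^*\chi_{i_0}=c\chi_{i_0}$ with $c\in\mathbb Q$. Squaring gives the claim.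
\end{proof}

\subsection*{The blocks $2m$ and $2m+1$}
The ring $A$ does not distinguish two such blocks, but the covering does: only one of the two top Pontryagin classes is the square of an Euler class. To exploit this, let $\tilde M_2=SO(4m+1)/(SO(2m)\times SO(2m+1))$, $m\ge1$. Write $p_j,\chi$ for the classes of the bundle of rank $2m$ and $p_j'$ for those of the other. In this case $R=R_0\oplus R_0\chi$ and $J\subset R_0$, so Borel's theorem and Lemma~\ref{lem:elim} over $\mathbb Q$ give
\begin{equation}\label{eq:M2}
H^*(\tilde M_2;\mathbb Q)=E\oplus E\chi,\qquad E=\mathbb Q[p_1,\dots,p_m]/(p'_{m+1},\dots,p'_{2m}),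
\end{equation}
a free $E$-module on $1,\chi$ with $\chi^2=p_m$. Here $p'_j$ is the polynomial defined by $1+p_1'+p_2'+\dots=1/(1+p_1+\dots+p_m)$, and $E$ has no relations in cohomological degrees $\le4m$. An element of $H^{2m}(\tilde M_2;\mathbb Q)$ has the form $c\chi+r$ with $c\in\mathbb Q$ and $r\in E$ of degree $2m$. We shall use twice that
\begin{equation}\label{eq:square}
\begin{array}{l}
\text{$r$ is a polynomial without constant term in the $p_j$ with $j\le m/2<m$, and}\\
\text{the $\chi$-component of $(c\chi+r)^2=c^2p_m+r^2+2cr\chi$ vanishes only if $c=0$ or $r=0$.}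
\end{array}
\end{equation}

\begin{lemma}\label{lem:swap}
Let $n_i=2m$ and $n_{i'}=2m+1$, and suppose that $m\ge2$ or $k'\ge3$. There is no $\lambda\in\mathbb C\setminus\{0\}$ with $f^*p_j(\gamma_i)=\lambda^jp_j(\gamma_{i'})$ in $H^*(M;\mathbb C)$ for all $1\le j\le m$.
\end{lemma}

\begin{proof}
Let $m=1$ and $k'\ge3$. Lemma~\ref{lem:euler} applies with $i_0=i$ and gives $c^2p_1(\gamma_i)=\lambda p_1(\gamma_{i'})$. By Lemma~\ref{lem:realcoh} the only linear relation among the $k'\geq3$ first Pontryagin classes is that their sum is zero, so any two of them are independent, and $\lambda=0$.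

Let $m\ge2$. The inclusion of $SO(4m+1)$, acting on the coordinates of the $i$-th and $i'$-th summands, induces $\iota\colon\tilde M_2\to\tilde M$, and $\iota^*$ maps $\chi_i,p_j(\gamma_i),p_j(\gamma_{i'})$ to $\chi,p_j,p_j'$. Write $\iota^*\tilde f^*\chi_i=c\chi+r$. Its square is $\iota^*f^*p_m(\gamma_i)=\lambda^mp_m'$, which has no $\chi$-component. By \eqref{eq:square}, $\lambda^mp'_m$ equals $c^2p_m$ or $r^2$, and since the degree is $4m$ this is an equality of polynomials. The first is impossible because $p_m'$ contains the term $(-1)^mp_1^m$, and $p_1^m$ and $p_m$ are different monomials for $m\ge2$. The second is impossible because $p'_m$ contains the term $-p_m$, while $r^2$ does not involve $p_m$.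
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} for $\mathbb F=\mathbb R$]
Let $\varphi=f^*\otimes\mathbb C$ on $A$, and let $\Pi$ be the Poincar\'e polynomial of $A$. One case needs no classification. If all $m_i\ge1$ are equal to the same $m$, then $k'=2$, the numbers $n_i\ge2$ are $2m$ and $2m+1$, and $1$ is not among the $n_i$, as it would be a second odd number; so $M=\mathbb RM(2m,2m+1)$, $\tilde M=\tilde M_2$ and $H^*(M;\mathbb Q)=E$. For $m=1$ this is $\mathbb Q[p_1]/(p_1^2)$, and Lemma~\ref{lem:euler} gives $L(f)=1+c^2>0$. In all other cases $\max m_i\ge2$, and Theorem~\ref{thm:endo} applies. We go through the types.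

\emph{Type (0).} $L(f)=1$.

\emph{Type (I), $\sigma=\mathrm{id}$.} Here $L(f)=\Pi(\lambda)$, and $\lambda\in\mathbb Q$ because $f^*$ is multiplication by $\lambda$ on $H^4(M;\mathbb Q)\ne0$. If at most one $m_i$ is odd, $\Pi(\lambda)\ne0$ by Lemma~\ref{lem:trace}(ii). If at least two $m_i$ are odd, one of them belongs to an even $n_i$, and Lemma~\ref{lem:euler} gives $\lambda^m=c^2$ with $m$ odd, since $p_m(\gamma_{i_0})\ne0$. So $\lambda>0$ and $\Pi(\lambda)>0$.

\emph{Type (I), $\sigma\ne\mathrm{id}$.} The permutation $\sigma$ preserves the $m_i$, so it exchanges two blocks with $n_i=2m$, $n_{i'}=2m+1$. If $k'=2$, these are the only blocks, and $m=\max m_i\ge2$. So Lemma~\ref{lem:swap} applies and excludes this case.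

\emph{Type (II).} Here $m_l=1$, so $n_l\in\{2,3\}$, and $y=-p_1(\gamma_l)$ is a nonzero rational class. Thus $f^*y=\kappa y$ with $\kappa\in\mathbb Q$, and $L(f)=[N]_\kappa$. Suppose that $L(f)=0$; then $\kappa=-1$ and $N$ is even. If $n_l=2$, Lemma~\ref{lem:euler} applies with $i_0=l$ and gives $\kappa=c^2\ge0$, a contradiction. If $n_l=3$, all other $n_i$ are even and $\sum_{i\ne l}m_i=N-1$ is odd, so some $i\neq l$ has $n_i$ even and $m_i$ odd. Lemma~\ref{lem:euler} gives $f^*p_m(\gamma_{i_0})=c^2p_m(\gamma_{i_0})$ with $m=m_{i_0}$ odd. By the definition of type (II), $f^*p_m(\gamma_{i_0})=\tau y^m$ with $\tau=\prod_{\omega\in\Omega_{i_0}}(-\nu\omega)\ne0$, and $y^m\ne0$ because $m\le N-1$. So $c\ne0$, and $p_m(\gamma_{i_0})=\tau c^{-2}y^m$ is an eigenvector of $f^*$ with eigenvalue $\kappa^m=-1$. Hence $c^2=-1$, a contradiction.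

\emph{Type (III).} Here $M=\mathbb RM(2m,2m+1)$ with $m\ge2$, and $f^*p_j=f^*p_j'=0$ for $j<m$. Put $z=f^*p_m$. Applying $f^*$ to $pp'=1$ gives $(1+z)(1+f^*p_m')=1$, so $f^*p'_m=-z$ and $z^2=0$. As $p_1,\dots,p_m$ generate $E$, the image of $f^*$ is spanned by $1$ and $z$, and $L(f)$ is the trace on this span. Write $\tilde f^*\chi=c\chi+r$. Then $z=(c\chi+r)^2$ lies in $E$, so \eqref{eq:square} leaves two cases. If $c\ne0$, then $r=0$, $z=c^2p_m\ne0$, $f^*z=c^2z$ and $L(f)=1+c^2>0$. If $c=0$, then $z=r^2$ and $f^*r=0$, so $f^*z=0$ and $L(f)=1$.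
\end{proof}

\section{Quaternionic flag manifolds}\label{sec:quat}

Let the $n_i$ be distinct and $M=\mathbb HM(n_1,\dots,n_k)$; number the blocks so that $n_k=b\ge2$. Without a parity hypothesis the eigenvalue $-1$ must be excluded, and a Steenrod operation modulo $3$ does this.

Let $x$ be a generator of $H^4(\mathbb HP^\infty;\mathbb Z)$, where $\mathbb HP^\infty=BSp(1)$, and let $x_r\in H^4(BSp(1)^{n_i};\mathbb Z)$, $r\in B_i$, be its pullbacks. The cohomology of $BSp(n_i)$ with coefficients in $\mathbb Z$ or $\mathbb F_3$ injects into that of $BSp(1)^{n_i}$ as the polynomial ring on the coefficients $c_{ij}$ of $\prod_{r\in B_i}(T-x_r)$. By the integral form of Borel's theorem for these groups, $H^*(M;\mathbb Z)$ is torsion-free with presentation $\mathbb Z[c_{ij}]/(\prod_iC_i(T)=T^n)$, where $c_{ij}$ has degree $4j$, and $H^*(M;\mathbb F_3)=H^*(M;\mathbb Z)\otimes\mathbb F_3$. So $H^*(M;\mathbb C)=A$ and $L(f)=\operatorname{tr}f^*$.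

The operation $\mathcal P^1\colon H^j(\,\cdot\,;\mathbb F_3)\to H^{j+4}(\,\cdot\,;\mathbb F_3)$ is natural and additive, satisfies $\mathcal P^1(zz')=(\mathcal P^1z)z'+z\,\mathcal P^1z'$, and $\mathcal P^1z=z^3$ for $z\in H^2$. The map $\mathbb CP^\infty\to\mathbb HP^\infty$ sends $x$ to $\delta z^2$, where $z$ generates $H^2$ and $\delta=\pm1$, so it is injective on cohomology modulo $3$. From $\mathcal P^1z^2=2z^4$ we get $\mathcal P^1x=2\delta x^2$. Summing over a block gives an identity on $BSp(1)^{n_i}$, hence on $BSp(n_i)$, and pulling back to $M$,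
\begin{equation}\label{eq:P1}
\mathcal P^1s_{i1}=2\delta s_{i2}\quad\text{in }H^*(M;\mathbb F_3).
\end{equation}

\begin{lemma}\label{lem:mod3}
Let $i<k$ and $\lambda\in\mathbb C$ with $f^*s_{i1}=\lambda s_{i1}$ and $f^*s_{i2}=\lambda^2s_{i2}$ in $H^*(M;\mathbb C)$. Then $\lambda$ is an integer different from $-1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:elim} over $\mathbb Z$, the classes $c_{j1}=-s_{j1}$, $j<k$, form a basis of $H^4(M;\mathbb Z)$; so $\lambda\in\mathbb Z$. The two equations hold integrally since there is no torsion, hence modulo $3$. Commuting $f^*$ with $\mathcal P^1$ on $s_{i1}$ and using \eqref{eq:P1} gives $(\lambda^2-\lambda)s_{i2}=0$ modulo $3$. The class $s_{i2}=c_{i1}^2-2c_{i2}$ (with $c_{i2}=0$ if $n_i=1$) is a nonzero polynomial over $\mathbb F_3$ of degree $2\le b$, so it is nonzero by Lemma~\ref{lem:elim} over $\mathbb F_3$. Thus $\lambda\equiv0$ or $1\bmod3$, and $\lambda\ne-1$.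
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:quat}]
Apply Theorem~\ref{thm:endo}(a) to $f^*\otimes\mathbb C$. For type (0), $L(f)=1$. For type (I), $\sigma=\mathrm{id}$ by distinctness, so $f^*s_{1j}=\lambda^js_{1j}$; Lemma~\ref{lem:mod3} shows that $\lambda$ is real and different from $-1$, and $L(f)=\Pi(\lambda)\ne0$ by Lemma~\ref{lem:trace}(ii). For type (II), the block $B_l$ is not the largest, and $s_{lj}=y^j$ satisfies $f^*s_{lj}=\kappa^js_{lj}$; so $\kappa$ is real and different from $-1$, and $L(f)=[n]_\kappa\ne0$ by Lemma~\ref{lem:trace}(i).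
\end{proof}

\begin{thebibliography}{9}

\bibitem{MPUW}
Thais Monis, Northon Penteado, Sergio Ura, Peter Wong,
\emph{A note on nontrivial intersection for selfmaps of complex Grassmann manifolds},
arXiv:1705.10571 (2017).

\end{thebibliography}
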